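\title{Nested spectrahedral shadows and the boundary of the set of matrices of bounded positive semidefinite rank}

\begin{abstract}
Among the real $p\times q$ matrices of rank at most $r$, consider the nonnegative ones of positive semidefinite rank at most $k$. A positive matrix $M$ of rank $r$ is the slack matrix of two nested polytopes $P\subseteq Q$. Kubjas, Robeva and Robinson conjectured that $M$ lies on the boundary of this set if and only if every spectrahedral shadow of size $k$ between $P$ and $Q$ contains $k+1$ vertices of $P$ in its rank one locus and touches $k+1$ facets of $Q$ in its rank $k-1$ locus. We show that the ``if'' direction always holds, that the equivalence holds when $k=2$ or $r\le2$, and that the ``only if'' direction fails for all $k\ge3$ and $3\le r\le\binom{k+1}2$ once $p$ and $q$ are large. The simplest counterexample is a disk between two regular polygons. For $r=\binom{k+1}2$ there are boundary points at which both contact conditions fail for every shadow. A characterization valid for all $r$ and $k$ is that $M$ is an interior point if and only if it has a factorization of size $k$ with positive definite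 factors.
\end{abstract}

\section{Introduction}

\subsection{Positive semidefinite rank and the boundary problem}

Let $\mathcal S^k$ be the space of real symmetric $k\times k$ matrices. It has dimension $\binom{k+1}2$ and carries the inner product $\langle A,B\rangle=\operatorname{tr}(AB)$. Let $\mathcal S^k_+$ be the cone of positive semidefinite (psd) matrices. We write $A\succeq0$ if $A$ is psd and $A\succ0$ if $A$ is positive definite. A \emph{psd factorization of size $k$} of a nonnegative $p\times q$ matrix $M$ is a collection $A_1,\dots,A_p,B_1,\dots,B_q\in\mathcal S^k_+$ with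
\[
M_{ij}=\langle A_i,B_j\rangle\qquad\text{for all } i,j,
\]
and the \emph{psd rank} $\operatorname{rank}_{\mathrm{psd}}M$ is the smallest size of such a factorization.

Diagonal factors $A_i,B_j$ amount to a product $M=UW$ of nonnegative matrices of sizes $p\times k$ and $k\times q$. The smallest $k$ for which such a product exists is the \emph{nonnegative rank}, so the psd rank is at most the nonnegative rank, which is at most $\min(p,q)$. In the other direction, writing the factors in an orthonormal basis of $\mathcal S^k$ exhibits $M$ as a product of a $p\times\binom{k+1}2$ and a $\binom{k+1}2\times q$ matrix, so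
\begin{equation}\label{eq:rankbound}
\operatorname{rank}_{\mathrm{psd}}M\le k\quad\Longrightarrow\quad\operatorname{rank}M\le\tbinom{k+1}2 .
\end{equation}
Padding the factors with zeros turns a factorization of size $k'<k$ into one of size $k$. Deleting rows or columns, or multiplying them by positive numbers, does not increase the psd rank.

Fix $p$ and $q$. Let $X_r$ be the set of real $p\times q$ matrices of rank at most $r$, let $\mathcal M_{r,k}\subseteq X_r$ be the semialgebraic set of nonnegative matrices of rank at most $r$ and psd rank at most $k$, and let $\partial\mathcal M_{r,k}$ be its topological boundary inside $X_r$. We ask which matrices lie on $\partial\mathcal M_{r,k}$: when can an arbitrarily small perturbation that keeps the rank at most $r$ push the psd rank above $k$? Throughout, $\mathbf 1$ is an all-ones vector of the appropriate length, and the standing hypotheses are: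
\begin{enumerate}
\item[(i)] $k\ge2$ and $p,q\ge k+1$;
\item[(ii)] $M$ is entrywise positive;
\item[(iii)] $M$ has rank exactly $r$, and $M\mathbf 1=\mathbf 1$;
\item[(iv)] $M\in\mathcal M_{r,k}$.
\end{enumerate}
These remove degenerate situations. If $\min(p,q)\le k$, every nonnegative matrix has psd rank at most $k$, so every positive matrix in $X_r$ is an interior point. If $M$ satisfies (iii) and has a zero entry, then $M-\varepsilon\mathbf 1\mathbf 1^T$ has a negative entry and lies in $X_r$, because $\mathbf 1=M\mathbf 1$ is in the column space of $M$; such an $M\in\mathcal M_{r,k}$ is a boundary point for a reason unrelated to psd rank. The normalization $M\mathbf 1=\mathbf 1$ costs nothing, since rescaling the rows by fixed positive numbers is a homeomorphism of $X_r$ that preserves $\mathcal M_{r,k}$. By (iv), $M\notin\partial\mathcal M_{r,k}$ means exactly that $M$ is an interior point of $\mathcal M_{r,k}$ relative to $X_r$.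

\subsection{Nested polytopes and spectrahedral shadows}

A \emph{nested pair} for $M$ consists of points $v_1,\dots,v_p\in\mathbb R^{r-1}$ and affine functions $h_1,\dots,h_q$ on $\mathbb R^{r-1}$ with $M_{ij}=h_j(v_i)$. We put
\[
P=\operatorname{conv}(v_1,\dots,v_p)\ \subseteq\ Q=\{x: h_j(x)\ge0,\ j=1,\dots,q\},
\]
call $M$ the \emph{slack matrix} of the pair, and write $M=S_{P,Q}$. Under (iii) a nested pair exists: since $\mathbf 1$ lies in the column space, $M=UW$ with $U$ of size $p\times r$ and first column $\mathbf 1$; the rows of $U$ are the vectors $(1,v_i)$ and the columns of $W$ are the coefficients of the $h_j$. We fix an arbitrary nested pair. The \emph{vertices of $P$} are the points $v_i$, counted by the index $i$, and the \emph{facets of $Q$} are the hyperplanes $\{h_j=0\}$, counted by the index $j$.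

A \emph{spectrahedral shadow of size $k$} in $\mathbb R^{r-1}$ is a set $C=\pi(L\cap\mathcal S^k_+)$, where $L\subseteq\mathcal S^k$ is an affine subspace and $\pi\colon\mathcal S^k\to\mathbb R^{r-1}$ is linear. The pair $(L,\pi)$ is a \emph{representation} of $C$. A point $v\in C$ lies in the \emph{rank $s$ locus} of the representation if $v=\pi(X)$ for some $X\in L\cap\mathcal S^k_+$ of rank $s$. The loci depend on the representation and not only on the set $C$, as the following example shows.

\begin{example}\label{ex:disk}
For $x\in\mathbb R^2$ let
\[
\rho(x)=\frac12\begin{pmatrix}1+x_1&x_2\\ x_2&1-x_1\end{pmatrix}.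
\]
These are the matrices of trace $1$ in $\mathcal S^2$, and
\[
\det\rho(x)=\tfrac14\bigl(1-|x|^2\bigr),\qquad\langle\rho(x),\rho(y)\rangle=\tfrac12(1+x\cdot y).
\]
So $\rho(x)$ is psd if and only if $|x|\le1$, and then it has rank one if and only if $|x|=1$. Let $\pi(X)=(X_{11}-X_{22},\,2X_{12})$, so that $\pi(\rho(x))=x$. Then $L=\{\rho(x):x\in\mathbb R^2\}$ and $\pi$ represent the closed unit disk as a shadow of size $2$; the rank one locus is the circle. In size $3$ the same formula for $\pi$ gives two more representations of the disk. For $L_0=\{\rho(x)\oplus0\}$ the rank one locus is the circle and the rank two locus is the open disk. For $L_1=\{\rho(x)\oplus1\}$ the rank one locus is empty, the rank two locus is the circle, and the rank three locus is the open disk.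
\end{example}

The link between psd rank and shadows is the following known result, which we use without proof, and only in Section~\ref{sec:char}.

\begin{theorem}\label{thm:known}
Let $M=S_{P,Q}$ satisfy \textup{(ii)} and \textup{(iii)}. Then $\operatorname{rank}_{\mathrm{psd}}M\le k$ if and only if there is a spectrahedral shadow $C$ of size $k$ with $P\subseteq C\subseteq Q$.
\end{theorem}

\subsection{The conjecture}

We say that $M$ satisfies \emph{condition $(\star)$} if every size-$k$ representation $(L,\pi)$ of a shadow $C$ with $P\subseteq C\subseteq Q$ has both of the following properties: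
\begin{itemize}
\item for at least $k+1$ indices $i$, the vertex $v_i$ lies in the rank one locus;
\item for at least $k+1$ indices $j$, the hyperplane $\{h_j=0\}$ meets $C$ at a point of the rank $k-1$ locus.
\end{itemize}

\medskip
\noindent\textbf{Conjecture} (Kubjas, Robeva and Robinson \cite{KRR}). \emph{Under \textup{(i)--(iv)}, $M\in\partial\mathcal M_{r,k}$ if and only if $M$ satisfies $(\star)$.}
\medskip

The case $k=2$, $r=3$ shows why one would guess this. There $P$ and $Q$ are polygons, the shadows of size $2$ between them are filled ellipses, and the rank one locus is the boundary curve (Remark~\ref{rem:ellipse}). Condition $(\star)$ says that every ellipse between $P$ and $Q$ passes through three vertices of $P$ and touches three edges of $Q$. One expects that an ellipse with fewer contacts can be moved off all vertices and edges at once, and an ellipse without contacts survives small perturbations of $P$ and $Q$. The pairing of the ranks $1$ and $k-1$ is also natural: for $r=\binom{k+1}2$, Lemmas~\ref{lem:shadow} and~\ref{lem:full} translate $(\star)$ into a condition symmetric in rows and columns, namely that in every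 psd factorization of size $k$ at least $k+1$ of the $A_i$ and at least $k+1$ of the $B_j$ have rank one.

For $k=2$ a nonzero psd matrix is singular if and only if it has rank one. For $k\ge3$ these two notions separate, and it is singularity that decides whether $M$ is on the boundary.

\subsection{Results}

\begin{theorem}\label{thm:char}
Under \textup{(i)--(iv)} the following are equivalent:
\begin{enumerate}
\item[(a)] $M\notin\partial\mathcal M_{r,k}$;
\item[(b)] there is a shadow $C$ of size $k$ with $P\subseteq C\subseteq Q$ whose closure meets none of the hyperplanes $\{h_j=0\}$;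
\item[(c)] $M$ has a psd factorization of size $k$ with all $A_i\succ0$ and all $B_j\succ0$.
\end{enumerate}
In particular, $(\star)$ implies $M\in\partial\mathcal M_{r,k}$.
\end{theorem}

The converse implication fails. Put
\[
\beta_k=2\cdot3^{\,1+k(k+1)/2},\qquad\text{so that }\beta_3=4374 .
\]

\begin{theorem}\label{thm:counter}
Let $k\ge3$, $3\le r\le\binom{k+1}2$ and $p,q\ge\beta_k+r-2$. There is a matrix $M\in\partial\mathcal M_{r,k}$ satisfying \textup{(i)--(iv)} such that for every nested pair with $M=S_{P,Q}$ there is a size-$k$ representation of a shadow $C$ with $P\subseteq C\subseteq Q$ in which no $v_i$ lies in the rank one locus. If $k\ge4$, moreover no hyperplane $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus. So $(\star)$ fails for $M$.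

For $k=r=3$ and $p=q=N\ge4375$ one may take
\[
M_{ij}=\frac1N\Bigl(1-\cos\frac{2\pi(i-j-1/2)}N\Bigr);
\]
for the nested pair of regular $N$-gons in Section~\ref{sec:disk}, the shadow is the unit disk, represented by the matrices $Y\oplus1$ with $Y\in\mathcal S^2_+$ and $\operatorname{tr}Y=1$.
\end{theorem}

\begin{theorem}\label{thm:class}
If $r>\binom{k+1}2$, no matrix satisfies \textup{(iii)} and \textup{(iv)}. If $r\le2$ or $k=2$, the conjectured equivalence holds for all $p,q$. If $k\ge3$ and $3\le r\le\binom{k+1}2$, it fails for all $p,q\ge\beta_k+r-2$.
\end{theorem}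

Theorem~\ref{thm:counter} exhibits one bad representation, and one might hope to repair the conjecture by asking only that \emph{some} representation have the required contacts. This weaker statement is false as well.

\begin{theorem}\label{thm:all}
Let $k\ge3$ and $r=\binom{k+1}2$. For all sufficiently large $p,q$ there is a matrix $M\in\partial\mathcal M_{r,k}$ satisfying \textup{(i)--(iv)} such that for every size-$k$ representation of a shadow $C$ with $P\subseteq C\subseteq Q$, no $v_i$ lies in the rank one locus and no hyperplane $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus.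
\end{theorem}

Section~\ref{sec:dict} sets up the dictionary between factorizations and shadows, and Section~\ref{sec:char} proves Theorem~\ref{thm:char}. Section~\ref{sec:disk} proves Theorem~\ref{thm:counter}; the boundary property comes from a count of connected components. Sections~\ref{sec:two} and~\ref{sec:rigid} study to first order how a factorization can be moved by linear maps of $\mathcal S^k$. For $k=2$ and few singular factors the motion into the interior is unobstructed, which gives Theorem~\ref{thm:class}. For $k\ge3$ we construct factors of rank $k-1$ that can be moved only by automorphisms of the cone, which gives Theorem~\ref{thm:all}.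

\section{Factorizations and shadows}\label{sec:dict}

We abbreviate $\mathcal S=\mathcal S^k$ and $\mathcal S_+=\mathcal S^k_+$, and use four standard facts.
\begin{enumerate}
\item[(S1)] \emph{Self-duality.} A matrix $B\in\mathcal S$ is psd if and only if $\langle B,Y\rangle\ge0$ for all $Y\succeq0$. For $A,B\succeq0$ the number $\langle A,B\rangle$ is the squared Frobenius norm of $A^{1/2}B^{1/2}$, and the converse follows from $\langle B,xx^T\rangle=x^TBx$.
\item[(S2)] \emph{Orthogonality.} By the same formula, for $A,B\succeq0$ we have $\langle A,B\rangle=0$ if and only if $AB=0$, that is, $\operatorname{range}B\subseteq\ker A$. In particular, a positive definite matrix has positive inner product with every nonzero psd matrix.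
\item[(S3)] \emph{Spanning.} Every psd matrix is a sum of matrices $xx^T$, and these span $\mathcal S$. The positive definite matrices form a nonempty open set, so they span $\mathcal S$; hence for every subspace $V\subseteq\mathcal S$ the functionals $\langle F,\cdot\rangle|_V$ with $F\succ0$ span $V^*$.
\item[(S4)] If finitely many psd matrices span $\mathcal S$, their sum is positive definite. Indeed, if $x$ is in the kernel of the sum, then $xx^T$ is orthogonal to each summand, hence to $\mathcal S$, so $x=0$.
\end{enumerate}
For a linear map $G\colon\mathcal S\to\mathcal S$, the adjoint $G^*$ is defined by $\langle GA,B\rangle=\langle A,G^*B\rangle$. If $G$ is invertible, then $\langle GA,(G^*)^{-1}B\rangle=\langle A,B\rangle$.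

A nested pair and a psd factorization are both ways of writing $M$ as a pairing between vectors and functionals. When the underlying space has the smallest possible dimension, this pairing is unique.

\begin{lemma}\label{lem:rankfact}
Let $M$ have rank $r$. Let $V,V'$ be real vector spaces of dimension $r$, and let $a_i\in V$, $b_j\in V^*$, $a_i'\in V'$, $b_j'\in V'^*$ satisfy $b_j(a_i)=M_{ij}=b'_j(a'_i)$. Then the $a_i$ span $V$, the $b_j$ span $V^*$, and there is a linear isomorphism $\Phi\colon V\to V'$ with $\Phi(a_i)=a_i'$ and $b'_j\circ\Phi=b_j$ for all $i,j$.
\end{lemma}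

\begin{proof}
In a basis of $V$, $M$ is the product of the $p\times r$ matrix of coordinates of the $a_i$ and the $r\times q$ matrix of coordinates of the $b_j$. Both have rank $r$, which gives the spanning statements for $V$ and, in the same way, for $V'$. Since the $b_j$ span $V^*$, we have $\sum_i\alpha_ia_i=0$ if and only if $\alpha^TM=0$, and this holds if and only if $\sum_i\alpha_ia'_i=0$. So $a_i\mapsto a'_i$ extends to a well-defined injective linear map $\Phi$, which is an isomorphism by dimension. The functionals $b'_j\circ\Phi$ and $b_j$ agree on the spanning set $\{a_i\}$.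
\end{proof}

Let $(P,Q)$ be a nested pair for a matrix $M$ satisfying (iii), and let $\eta_j$ be the linear functional on $\mathbb R^r$ with $\eta_j(1,x)=h_j(x)$. Lemma~\ref{lem:rankfact}, applied to the vectors $(1,v_i)$ and the functionals $\eta_j$, shows that the $v_i$ affinely span $\mathbb R^{r-1}$ and that the $h_j$ span the space of affine functions. Consequently $x\mapsto(h_j(x))_j$ is injective. The function $\sum_jh_j$ equals $1$ at every $v_i$, so it is identically $1$. Thus $0\le h_j\le1$ on $Q$, and \emph{$Q$ is bounded}.

The next lemma builds a shadow from a factorization whose row factors span a space of dimension exactly $r$. Its point is that $\pi$ is injective on $L$, so the rank loci can be read off from the factors.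

\begin{lemma}\label{lem:shadow}
Let $V\subseteq\mathcal S$ be a subspace of dimension $r$. Let $A_1,\dots,A_p\in V\cap\mathcal S_+$ span $V$, and let $B_1,\dots,B_q\in\mathcal S_+$ be such that the functionals $\langle B_j,\cdot\rangle|_V$ span $V^*$. Put $Z=\sum_jB_j$, and assume $\langle Z,A_i\rangle=1$ and $M_{ij}:=\langle A_i,B_j\rangle>0$ for all $i,j$. Then $M$ satisfies \textup{(ii)--(iv)}. For every nested pair with $M=S_{P,Q}$ there is a linear map $\pi$ such that $L=\{X\in V:\langle Z,X\rangle=1\}$ and $\pi$ represent a shadow $C$ with $P\subseteq C\subseteq Q$, the map $\pi$ is injective on $L$, $\pi(A_i)=v_i$, and $h_j(\pi(X))=\langle B_j,X\rangle$ for $X\in L$.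
\end{lemma}

\begin{proof}
The matrix $M$ is a product of a $p\times r$ and an $r\times q$ matrix, both of rank $r$, so it has rank $r$. Its row sums are $\langle A_i,Z\rangle=1$. Hence (ii)--(iv) hold. By Lemma~\ref{lem:rankfact} there is an isomorphism $\Phi\colon V\to\mathbb R^r$ with $\Phi(A_i)=(1,v_i)$ and $\eta_j\circ\Phi=\langle B_j,\cdot\rangle$ on $V$. The first coordinate of $\Phi$ agrees with $\langle Z,\cdot\rangle$ on the $A_i$, hence on $V$. Let $\pi$ consist of the last $r-1$ coordinates of $\Phi$, extended linearly to $\mathcal S$. On $L$ we have $\Phi=(1,\pi)$, so $\pi$ is injective on $L$ and $h_j\circ\pi=\eta_j\circ\Phi=\langle B_j,\cdot\rangle$ there. These functions are nonnegative on $L\cap\mathcal S_+$ by (S1), so $C\subseteq Q$. Finally, $C$ is convex and contains $v_i=\pi(A_i)$, so $P\subseteq C$.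
\end{proof}

In the largest possible rank there is no room for other representations: $L$ must be a hyperplane section of the whole cone, and every representation comes from a factorization.

\begin{lemma}\label{lem:full}
Let $k\ge2$ and $r=\binom{k+1}2$, let $M$ satisfy \textup{(ii)--(iv)}, and let $(L,\pi)$ be a size-$k$ representation of a shadow $C$ with $P\subseteq C\subseteq Q$. Then $L=\{X:\langle Z,X\rangle=1\}$ for some $Z\succ0$, the map $\pi|_L\colon L\to\mathbb R^{r-1}$ is an affine isomorphism, and $M$ has a psd factorization $M_{ij}=\langle A_i,B_j\rangle$ of size $k$ such that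
\begin{enumerate}
\item[(1)] $v_i$ lies in the rank $s$ locus if and only if $\operatorname{rank}A_i=s$;
\item[(2)] $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus if and only if $\operatorname{rank}B_j=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\tilde C=L\cap\mathcal S_+$. If $0\in L$, then $\tilde C$ and $C$ are cones, and $C\subseteq Q$ is bounded, so $C=\{0\}$. This is impossible because $P$ has dimension $r-1\ge1$. Hence $0\notin L$ and $\dim L\le\dim\mathcal S-1=r-1$. Since $\pi(L)$ contains the $v_i$, which affinely span $\mathbb R^{r-1}$, the subspace $L$ is a hyperplane $\{\langle Z,X\rangle=1\}$ and $\pi|_L$ is an affine isomorphism. So $\tilde C=(\pi|_L)^{-1}(C)$ is bounded and nonempty. If $x^TZx=0$ for some $x\ne0$, then $X_0+t\,xx^T\in\tilde C$ for $X_0\in\tilde C$ and all $t\ge0$, contradicting boundedness. Thus $Z$ is definite, and $\langle Z,X_0\rangle=1$ with $X_0\succeq0$ forces $Z\succ0$. By (S2), every nonzero $X\succeq0$ has the positive multiple $X/\langle Z,X\rangle$ in $\tilde C$.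

Let $A_i$ be the unique point of $L$ over $v_i$. It lies in $\tilde C$ because $v_i\in C$, and uniqueness gives (1). Since $L$ is a hyperplane not containing $0$, the affine function $h_j\circ\pi|_L$ extends to a linear functional $\langle B_j,\cdot\rangle$ on $\mathcal S$. It is nonnegative on $\tilde C$, hence on $\mathcal S_+$, so $B_j\succeq0$ by (S1), and $\langle A_i,B_j\rangle=h_j(v_i)=M_{ij}$. For (2), we ask whether some $X\in\tilde C$ of rank $k-1$ has $\langle B_j,X\rangle=0$. By (S2) this requires $\dim\ker B_j\ge k-1$; conversely, if $\dim\ker B_j\ge k-1$, a multiple of the orthogonal projection onto a $(k-1)$-dimensional subspace of $\ker B_j$ is such an $X$. Since $M_{ij}>0$ gives $B_j\ne0$, the condition $\dim\ker B_j\ge k-1$ means $\operatorname{rank}B_j=1$.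
\end{proof}

\begin{remark}\label{rem:ellipse}
For $k=2$ and $r=3$, the congruence $X\mapsto Z^{1/2}XZ^{1/2}$ maps $L$ onto the matrices of trace one and preserves positive semidefiniteness and rank. By Example~\ref{ex:disk}, $C$ is then an affine image of the unit disk and its rank one locus is the image of the circle.
\end{remark}

\section{Interior points and positive definite factorizations}\label{sec:char}

We prove Theorem~\ref{thm:char}. One perturbation of $M$ plays a special role: shrinking $Q$. For $\varepsilon>0$ let
\[
M_\varepsilon=M-\varepsilon\mathbf 1\mathbf 1^T,\qquad Q_\varepsilon=\{x:h_j(x)\ge\varepsilon\text{ for all }j\}.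
\]
The columns of $M_\varepsilon$ lie in the column space of $M$, which contains $\mathbf 1$, so $M_\varepsilon\in X_r$. For small $\varepsilon$ the matrix $M_\varepsilon$ is positive by (ii), and it has rank exactly $r$ because a nonzero $r\times r$ minor of $M$ stays nonzero. Its row sums are $1-q\varepsilon>0$. So $M_\varepsilon/(1-q\varepsilon)$ satisfies (ii) and (iii), and it is the slack matrix of $P\subseteq Q_\varepsilon$ with respect to the functions $(h_j-\varepsilon)/(1-q\varepsilon)$. Theorem~\ref{thm:known} gives, for all small $\varepsilon>0$,
\begin{equation}\label{eq:shrink}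
\operatorname{rank}_{\mathrm{psd}}M_\varepsilon\le k\iff\text{there is a shadow $C$ of size $k$ with }P\subseteq C\subseteq Q_\varepsilon .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(a)$\Rightarrow$(b). If $M$ is interior, then $M_\varepsilon\in\mathcal M_{r,k}$ for small $\varepsilon$. By \eqref{eq:shrink} there is a shadow $C$ with $P\subseteq C\subseteq Q_\varepsilon\subseteq Q$, and $h_j\ge\varepsilon>0$ on its closure.

(b)$\Rightarrow$(c). The closure of $C$ lies in the bounded set $Q$, so it is compact, and each $h_j$ is positive on it. Hence $C\subseteq Q_\varepsilon$ for small $\varepsilon$, and \eqref{eq:shrink} gives psd matrices of size $k$ with $\langle A_i,B'_j\rangle=M_{ij}-\varepsilon$. We use the spare $\varepsilon$ to make the column factors definite, then transfer part of this to the row factors, and finally restore the size.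

\emph{Column factors.} Let $Z_0=\sum_jB'_j$; then $\langle A_i,Z_0\rangle=1-q\varepsilon>0$ for all $i$. If $Z_0x=0$, then $x^TB'_jx=0$ and so $B'_jx=0$ for all $j$; thus every $B'_j$ has range inside the range of $Z_0$. Let $U$ be a $k\times k'$ matrix whose columns are an orthonormal basis of this range. Then $B'_j=UU^TB'_jUU^T$, so $\langle A_i,B'_j\rangle=\langle U^TA_iU,U^TB'_jU\rangle$. Replacing all factors by their compressions, we may assume that they have size $k'\le k$ and that $Z_0\succ0$. Put
\[
B_j=B'_j+\frac{\varepsilon}{1-q\varepsilon}Z_0\succ0;\qquad\text{then }\langle A_i,B_j\rangle=M_{ij}-\varepsilon+\varepsilon=M_{ij}.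
\]

\emph{Row factors.} Let $Z=\sum_jB_j$, so that $\langle A_i,Z\rangle=1$. For $\eta>0$ put
\[
\hat A_i=A_i+\eta I,\qquad\hat B_j=B_j-\gamma_jZ,\qquad\gamma_j=\frac{\eta\operatorname{tr}B_j}{1+\eta\operatorname{tr}Z}.
\]
Then $\langle\hat A_i,\hat B_j\rangle=M_{ij}-\gamma_j+\eta\operatorname{tr}B_j-\gamma_j\eta\operatorname{tr}Z=M_{ij}$. All $\hat A_i$ are positive definite, and so are all $\hat B_j$ for small $\eta$, because $\gamma_j\to0$.

\emph{Size.} Suppose $k'<k$, and let $\hat Z=\sum_j\hat B_j$, so that $\langle\hat A_i,\hat Z\rangle=1$. Padding with zeros would destroy definiteness. Instead choose $\delta>0$ with $\hat B_j-\delta\hat Z\succ0$ for all $j$, and take the factors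
\[
\hat A_i\oplus I_{k-k'},\qquad(\hat B_j-\delta\hat Z)\oplus\frac{\delta}{k-k'}I_{k-k'} .
\]
They are positive definite of size $k$, and their inner products are $M_{ij}-\delta+\delta=M_{ij}$.

(c)$\Rightarrow$(a). We first show that every $M'\in X_r$ near $M$ has the form $M'=S_1MS_2$ with $S_1$ near $I_p$ and $S_2$ near $I_q$. Write $M=U_1EU_2$ with $U_1,U_2$ invertible and $E=\operatorname{diag}(I_r,0)$, and write
\[
U_1^{-1}M'U_2^{-1}=\begin{pmatrix}a&b\\c&d\end{pmatrix},
\]
where $a$ is near $I_r$ and $b,c,d$ are near $0$. Since $a$ is invertible and the rank is at most $r$, the Schur complement $d-ca^{-1}b$ vanishes. Therefore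
\[
\begin{pmatrix}a&b\\c&d\end{pmatrix}=T_1ET_2,\qquad T_1=\begin{pmatrix}a&0\\c&I\end{pmatrix},\quad T_2=\begin{pmatrix}I&a^{-1}b\\0&I\end{pmatrix},
\]
and we may take $S_1=U_1T_1U_1^{-1}$ and $S_2=U_2^{-1}T_2U_2$. Now, given a factorization as in (c),
\[
M'_{ij}=\Bigl\langle\sum_l(S_1)_{il}A_l,\ \sum_m(S_2)_{mj}B_m\Bigr\rangle .
\]
The new factors are close to $A_i$ and $B_j$, hence positive definite when $M'$ is close to $M$. So a neighborhood of $M$ in $X_r$ lies in $\mathcal M_{r,k}$.

For the last assertion, suppose $M\notin\partial\mathcal M_{r,k}$. The shadow in (b) meets no hyperplane $\{h_j=0\}$, whereas $(\star)$ requires it to meet $k+1$ of them. So $(\star)$ fails.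
\end{proof}

\begin{remark}
The implication (c)$\Rightarrow$(a) needs the rank to be exactly $r$. If $p,q\ge r>\binom{k+1}2$, the matrix $\frac1q\mathbf 1\mathbf 1^T$ has a factorization with scalar positive definite factors, but it is a limit of matrices of rank $r$, which lie outside $\mathcal M_{r,k}$ by \eqref{eq:rankbound}.
\end{remark}

\section{A disk between two regular polygons}\label{sec:disk}

\subsection{The case $k=r=3$}

For $N\ge3$ and $i,j=1,\dots,N$ let $c_i$ and $d_j$ be the unit vectors in $\mathbb R^2$ at angles $2\pi i/N$ and $2\pi(j+\frac12)/N$. Consider the nested pair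
\[
v_i=c_i,\qquad h_j(x)=\tfrac1N(1-d_j\cdot x).
\]
Here $P$ is a regular $N$-gon inscribed in the unit circle and $Q$ is a regular $N$-gon tangent to the circle at the points $d_j$ (Figure~\ref{fig:hexagon}). The slack matrix
\[
M^{(N)}_{ij}=\tfrac1N(1-c_i\cdot d_j)=\tfrac1N\Bigl(1-\cos\frac{2\pi(i-j-1/2)}N\Bigr)
\]
is positive because $c_i\ne d_j$. Its row sums are $1$ because $\sum_jd_j=0$. It has rank $3$ because the $c_i$ affinely span the plane and the $h_j$ span the affine functions. By Example~\ref{ex:disk}, $M^{(N)}_{ij}=\langle\rho(c_i),\frac2N\rho(-d_j)\rangle$, so the psd rank is at most $2$. Thus $M^{(N)}$ satisfies (i)--(iv) with $k=r=3$ as soon as $N\ge4$.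

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\filldraw[fill=gray!20] (0:1)--(60:1)--(120:1)--(180:1)--(240:1)--(300:1)--cycle;
\draw[thick] (0:1.1547)--(60:1.1547)--(120:1.1547)--(180:1.1547)--(240:1.1547)--(300:1.1547)--cycle;
\draw[dashed] (0:1.074)--(60:1.074)--(120:1.074)--(180:1.074)--(240:1.074)--(300:1.074)--cycle;
\draw (0,0) circle (1);
\foreach \a in {0,60,120,180,240,300} \fill (\a:1) circle (0.028);
\foreach \a in {30,90,150,210,270,330} \draw[fill=white] (\a:1) circle (0.028);
\node at (0,0) {$P$};
\node at (0:1.28) {$Q$};
\node at (60:0.84) {$c_1$};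
\node at (120:0.84) {$c_2$};
\node at (90:1.13) {$d_1$};
\node at (150:1.14) {$d_2$};
\end{tikzpicture}
\caption{The case $N=6$. The inner hexagon $P$ has its vertices $c_i$ (black) on the unit circle, and the outer hexagon $Q$ touches the circle at the points $d_j$ (white). The dashed hexagon is a slightly shrunken copy of $Q$. A set that lies between $P$ and the dashed hexagon contains every black point and no white point, so it meets the circle in at least $N$ connected components.}
\label{fig:hexagon}
\end{figure}

The unit disk lies between $P$ and $Q$, and the representation $L_1=\{\rho(x)\oplus1\}$ of Example~\ref{ex:disk} has empty rank one locus. So $(\star)$ fails for $k=3$ and every $N$. In this representation only the first half of $(\star)$ fails: the edge $\{h_j=0\}$ touches the disk at $d_j$, which lies in the rank two locus. In the representation $L_0$ the situation is reversed: all vertices are in the rank one locus, and no edge meets the rank two locus, which is the open disk.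

It remains to show that $M^{(N)}\in\partial\mathcal M_{3,3}$ for large $N$. The difficulty is that passing from size $2$ to size $3$ makes many more shadows available than ellipses, and we must exclude all of them after $Q$ has been shrunk. Some largeness of $N$ is needed: for $N\le k$ the matrix $M^{(N)}$ is interior to $\mathcal M_{3,k}$, as noted after the standing hypotheses. Figure~\ref{fig:hexagon} suggests what to count. A shadow between $P$ and the shrunken $Q$ cuts the circle into at least $N$ pieces, whereas the number of pieces is bounded in terms of $k$ alone. The bound comes from Milnor's theorem \cite{Milnor}: \emph{a real algebraic set in $\mathbb R^m$ defined by polynomials of degree at most $d$ has total Betti number at most $d(2d-1)^{m-1}$}. The bound does not depend on the number of polynomials, and it applies in particular to the zeroth Betti number, the number of connected components.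

\begin{lemma}\label{lem:circle}
If $N>\beta_k$ and $\varepsilon>0$, the matrix $(1-c_i\cdot d_j-\varepsilon)_{i,j=1}^N$ has no psd factorization of size $k$.
\end{lemma}

\begin{proof}
Suppose $1-c_i\cdot d_j-\varepsilon=\langle A_i,B_j\rangle$ with $A_i,B_j\in\mathcal S_+$, and let
\[
C'=\{x\in\mathbb R^2:\text{there is }Y\succeq0\text{ with }\langle Y,B_j\rangle=1-\varepsilon-d_j\cdot x\text{ for all }j\}.
\]
Taking $Y=A_i$ shows $c_i\in C'$. Every $x\in C'$ satisfies $d_j\cdot x\le1-\varepsilon$ by (S1), so $d_j\notin C'$. Removing the points $d_j$ from the unit circle $S^1$ leaves $N$ open arcs, each containing exactly one $c_i$. A connected subset of $C'\cap S^1$ lies in a single arc, so $C'\cap S^1$ has at least $N$ connected components.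

To apply Milnor's theorem we replace the condition $Y\succeq0$ by a parametrization. Every psd matrix is $Y=TT^T$ with $T$ lower triangular: write $Y^{1/2}=TO$ with $T$ lower triangular and $O$ orthogonal (the transpose of a QR decomposition). Hence $C'\cap S^1$ is the image under $(x,T)\mapsto x$ of
\[
\{(x,T):|x|^2=1,\ \langle TT^T,B_j\rangle=1-\varepsilon-d_j\cdot x\text{ for all }j\}\subseteq\mathbb R^{m},\qquad m=2+\tfrac{k(k+1)}2 .
\]
This set is defined by polynomials of degree at most $2$, so it has at most $2\cdot3^{m-1}=\beta_k$ connected components. Continuous images of connected sets are connected, so $C'\cap S^1$ has at most $\beta_k<N$ components, a contradiction.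
\end{proof}

For $N\ge4375>\beta_3$, the matrices $M^{(N)}-\frac\varepsilon N\mathbf 1\mathbf 1^T$ lie in $X_3$, tend to $M^{(N)}$ as $\varepsilon\to0$, and are not in $\mathcal M_{3,3}$ by Lemma~\ref{lem:circle}. So $M^{(N)}\in\partial\mathcal M_{3,3}$ while $(\star)$ fails: the conjecture is false for $k=r=3$.

\subsection{Arbitrary $k\ge3$ and $r$}

To reach higher rank we embed the circle matrix as a block of a larger matrix, up to scaling of rows and columns. The perturbation must lower this block as in Lemma~\ref{lem:circle} without raising the rank, so it has to be built from a vector in the column space.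

\begin{lemma}\label{lem:block}
Let $M$ satisfy \textup{(ii)--(iv)}. Suppose there are sets $I$ of rows and $J$ of columns, both of size $N>\beta_k$ and identified with $\{1,\dots,N\}$, and numbers $s_i,t_j>0$ such that $M_{ij}=s_it_j(1-c_i\cdot d_j)$ for $i\in I$, $j\in J$. Then $M\in\partial\mathcal M_{r,k}$.
\end{lemma}

\begin{proof}
Let $w=\frac1N\sum_{j\in J}t_j^{-1}M_{\cdot j}$, where $M_{\cdot j}$ is the $j$th column. Since $\sum_jd_j=0$, we have $w_i=s_i$ for $i\in I$. Let $\tilde t\in\mathbb R^q$ have entries $t_j$ for $j\in J$ and $0$ otherwise. The columns of $M-\varepsilon w\tilde t^{\,T}$ lie in the column space of $M$, so this matrix is in $X_r$, and it tends to $M$ as $\varepsilon\to0^+$. Its $I\times J$ block has entries $s_it_j(1-c_i\cdot d_j-\varepsilon)$. A psd factorization of size $k$ of the whole matrix would give one of this block and, after rescaling, one of the matrix in Lemma~\ref{lem:circle}. So $M-\varepsilon w\tilde t^{\,T}\notin\mathcal M_{r,k}$ for all $\varepsilon>0$, and $M$ is not interior.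
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Choose $N>\beta_k$ with $N+r-3\le\min(p,q)$; the value $N=\beta_k+1$ is allowed by the hypothesis on $p,q$. For $x\in\mathbb R^2$ and $1\le i,j\le N$ let
\[
A(x)=\rho(x)\oplus1\oplus0_{k-3},\qquad A_i=A(c_i),\qquad B_j=\rho(-d_j)\oplus0\oplus I_{k-3}.
\]
The block $1$ raises the rank of $A_i$ to $2$, and the block $I_{k-3}$ cuts the kernel of $B_j$ down to dimension $2$. The two blocks occupy different positions, so they do not affect the inner products:
\[
\langle A(x),B_j\rangle=\tfrac12(1-d_j\cdot x),\qquad\langle A_i,B_j\rangle=\tfrac12(1-c_i\cdot d_j)>0 .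
\]
We add positive definite factors to raise the rank of the matrix to $r$; they can produce neither rank one vertices nor contacts with facets.

\emph{Rows.} The map $x\mapsto A(x)$ is affine and injective and its image does not contain $0$, so $W_0=\operatorname{span}\{A(x)\}$ has dimension $3$; it is spanned by the $A_i$ because the $c_i$ affinely span $\mathbb R^2$. By (S3) and $r\le\dim\mathcal S$, there are $E_1,\dots,E_{r-3}\succ0$ such that $V=W_0+\operatorname{span}\{E_l\}$ has dimension $r$. The row factors are $A_1,\dots,A_N,E_1,\dots,E_{r-3}$, followed by copies of $A_1$ up to a total of $p$.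

\emph{Columns.} Linear functionals on $W_0$ correspond to affine functions of $x$, and the functions $\frac12(1-d_j\cdot x)$ span these. So the functionals $\langle B_j,\cdot\rangle|_V$ span a space of dimension at least $3$, and by (S3) there are $F_1,\dots,F_{r-3}\succ0$ such that the restrictions of all $B_j$ and $F_l$ together span $V^*$. The column factors are $B_1,\dots,B_N,F_1,\dots,F_{r-3}$, followed by copies of $B_1$ up to a total of $q$.

\emph{The matrix.} All inner products of a row factor with a column factor are positive, by the formula above and (S2). Let $Z$ be the sum of the column factors, and divide each row factor $A$ by $\langle Z,A\rangle>0$. By Lemma~\ref{lem:shadow} the resulting matrix $M$ satisfies (ii)--(iv), and (i) holds since $p,q>\beta_k>k$. Its upper left $N\times N$ block has entries $\frac1{2z_i}(1-c_i\cdot d_j)$ with $z_i=\langle Z,A(c_i)\rangle$, so $M\in\partial\mathcal M_{r,k}$ by Lemma~\ref{lem:block}.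

\emph{The shadow.} Take any nested pair for $M$ and the representation $(L,\pi)$ of Lemma~\ref{lem:shadow}. Since $\pi$ is injective on $L$, the only matrix of $L$ over $v_i$ is the $i$th scaled row factor, which has rank $2$ or rank $k\ge3$. So no $v_i$ lies in the rank one locus. Now let $k\ge4$, and let $X\in L\cap\mathcal S_+$ project to a point of a hyperplane $\{h_j=0\}$. Then $X\ne0$ is orthogonal to the $j$th column factor. By (S2) this factor is not one of the $F_l$, so it is one of the $B_j$, and the range of $X$ lies in its kernel. Since $\operatorname{rank}B_j=1+(k-3)$, we get $\operatorname{rank}X\le2<k-1$. So no facet is touched in the rank $k-1$ locus.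

\emph{The explicit instance.} For $k=r=3$ and $p=q=N\ge4375$ there are no additional rows or columns. Then $Z=\sum_j\rho(-d_j)\oplus0=\frac N2I_2\oplus0$ and $z_i=\frac N2$, so $M=M^{(N)}$. Here $V=W_0=\{Y\oplus\operatorname{tr}Y:Y\in\mathcal S^2\}$ and $L=\{Y\oplus\operatorname{tr}Y:\operatorname{tr}Y=\frac2N\}=\frac2NL_1$. Replacing $(L,\pi)$ by $(\frac N2L,\frac2N\pi)$ changes neither the shadow nor the loci, and for the pair of regular polygons it gives the representation $\rho(x)\oplus1\mapsto x$ of the unit disk.
\end{proof}

\begin{remark}
The matrix $M^{(N)}$ has psd rank $2$, smaller than $k=3$. This is not the cause of the failure: for $r>\binom k2$, the matrices just constructed have psd rank exactly $k$, since psd rank at most $k-1$ would force rank at most $\binom k2$ by \eqref{eq:rankbound}.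
\end{remark}

\section{The cases $r\le2$ and $k=2$}\label{sec:two}

\subsection{Moving a factorization to first order}

Let $M_{ij}=\langle A_i,B_j\rangle$ be a psd factorization and let $G\in GL(\mathcal S)$. Then $GA_i$ and $(G^*)^{-1}B_j$ have the same inner products, and they form another psd factorization if they are psd. In view of Theorem~\ref{thm:char}(c), we ask whether a map $G=\operatorname{Id}+t\Lambda$ with small $t>0$ can make all factors positive definite. If $U\succeq0$ is nonzero and $UA_i=0$, then $\langle U,GA_i\rangle=t\langle U,\Lambda A_i\rangle$ has to become positive. If $W\succeq0$ is nonzero and $WB_j=0$, then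
\[
\langle W,(G^*)^{-1}B_j\rangle=\langle B_j,G^{-1}W\rangle=-t\langle B_j,\Lambda W\rangle+O(t^2)
\]
has to become positive. For $U,A\in\mathcal S$ we therefore introduce the linear functional
\[
[U,A]\colon\operatorname{End}(\mathcal S)\to\mathbb R,\qquad\Lambda\mapsto\langle U,\Lambda A\rangle,
\]
which depends bilinearly on $(U,A)$. We want $\Lambda$ with $[U_i,A_i](\Lambda)>0$ and $-[B_j,W_j](\Lambda)>0$. Recall Gordan's theorem: \emph{for linear functionals $\varphi_1,\dots,\varphi_m$ on a finite-dimensional real vector space, either some vector makes all $\varphi_l$ positive, or $\sum_l\nu_l\varphi_l=0$ for some $\nu_l\ge0$, not all zero.} The obstruction to finding $\Lambda$ is thus an identity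
\begin{equation}\label{eq:cert}
\sum_i\lambda_i[U_i,A_i]=\sum_j\mu_j[B_j,W_j]
\end{equation}
with $\lambda_i,\mu_j\ge0$ not all zero, which we call a \emph{certificate}.

\begin{example}\label{ex:cert}
Let $k=2$, $N\ge3$, and take the factors $A_i=\rho(c_i)$, $B_j=\rho(-d_j)$ of Section~\ref{sec:disk} with $U_i=\rho(-c_i)$, $W_j=\rho(d_j)$. Then $U_iA_i=0$ and $W_jB_j=0$ by (S2), since $\langle\rho(x),\rho(-x)\rangle=0$ for $|x|=1$. For fixed $\Lambda$ the function $x\mapsto\langle\rho(-x),\Lambda\rho(x)\rangle$ is a polynomial of degree at most $2$. Its sums over the $c_i$ and over the $d_j$ agree, because $\sum_ic_i=\sum_jd_j=0$ and $\sum_ic_ic_i^T=\sum_jd_jd_j^T=\frac N2I_2$ for $N\ge3$. So \eqref{eq:cert} holds with all coefficients equal to $1$. Three singular factors on each side can therefore carry a certificate; the proof below shows that two on one side cannot.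
\end{example}

\subsection{Proof of Theorem~\ref{thm:class}}

The first assertion is \eqref{eq:rankbound} and the third is Theorem~\ref{thm:counter}. For $k=2$ the first assertion leaves only $r\le3$, so two cases remain.

\medskip
\noindent\emph{The case $r\le2$.} A nonnegative matrix of rank at most $2$ has nonnegative rank at most $2$ \cite{CR}. Matrices of $X_r$ near the positive matrix $M$ are positive of rank at most $2$, so their psd rank is at most $2\le k$. Hence $M\notin\partial\mathcal M_{r,k}$, and $(\star)$ fails by Theorem~\ref{thm:char}. Both sides of the conjectured equivalence are false.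

\medskip
\noindent\emph{The case $k=2$, $r=3$.} By Theorem~\ref{thm:char} it suffices to show that $M$ is interior if $(\star)$ fails. Let $(L,\pi)$ be a representation that violates $(\star)$, and let $A_i,B_j$ be the factors given by Lemma~\ref{lem:full}. They are nonzero by (ii), so each has rank $1$ or $2$. Let $I$ and $J$ be the sets of indices of the rank one factors. Since $k-1=1$, Lemma~\ref{lem:full} says that $|I|\le2$ or $|J|\le2$. If $I$ and $J$ are both empty, Theorem~\ref{thm:char}(c) applies at once, so assume otherwise. Write $A_i=a_ia_i^T$ for $i\in I$ and $B_j=b_jb_j^T$ for $j\in J$. For $a=(a_1,a_2)$ let $a^\perp=(-a_2,a_1)$, so that $a\cdot a^\perp=0$ and $a^\perp\cdot b^\perp=a\cdot b$, and put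
\[
U_i=a_i^\perp(a_i^\perp)^T,\qquad W_j=b_j^\perp(b_j^\perp)^T .
\]
Hypothesis (ii) gives $(a_i\cdot b_j)^2=M_{ij}>0$ for $i\in I$, $j\in J$.

\emph{There is no certificate.} Suppose \eqref{eq:cert} holds, with sums over $I$ and $J$. Evaluating it on the rank one map $\Lambda\colon T\mapsto\langle Y',T\rangle Y$ gives
\begin{equation}\label{eq:certYY}
\sum_{i\in I}\lambda_i\langle U_i,Y\rangle\langle A_i,Y'\rangle=\sum_{j\in J}\mu_j\langle B_j,Y\rangle\langle W_j,Y'\rangle\qquad(Y,Y'\in\mathcal S^2).
\end{equation}
For $Y=Y'=I_2$ this reads $\sum_i\lambda_i|a_i|^4=\sum_j\mu_j|b_j|^4$. So all $\lambda_i$ vanish if and only if all $\mu_j$ vanish, and it is enough to show that one of the two families vanishes. This is immediate if $I$ or $J$ is empty. Each term of \eqref{eq:certYY} has two factors, so we can kill one term with $Y$ and another with $Y'$.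

Let $I=\{i_1,i_2\}$, where $i_1=i_2$ is allowed. Take $Y=a_{i_1}a_{i_1}^T$ and $Y'=a_{i_2}^\perp(a_{i_2}^\perp)^T$. Then $\langle U_{i_1},Y\rangle=0$ and $\langle A_{i_2},Y'\rangle=0$, so the left side vanishes. The right side is
\[
\sum_{j\in J}\mu_j(b_j\cdot a_{i_1})^2(b_j^\perp\cdot a_{i_2}^\perp)^2=\sum_{j\in J}\mu_jM_{i_1j}M_{i_2j},
\]
so all $\mu_j$ vanish. Now let $J=\{j_1,j_2\}$, where $j_1=j_2$ is allowed. Take $Y=b_{j_1}^\perp(b_{j_1}^\perp)^T$ and $Y'=b_{j_2}b_{j_2}^T$. Then $\langle B_{j_1},Y\rangle=0$ and $\langle W_{j_2},Y'\rangle=0$, so the right side vanishes. The left side is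
\[
\sum_{i\in I}\lambda_i(a_i^\perp\cdot b_{j_1}^\perp)^2(a_i\cdot b_{j_2})^2=\sum_{i\in I}\lambda_iM_{ij_1}M_{ij_2},
\]
so all $\lambda_i$ vanish. In both cases all coefficients are zero.

\emph{Moving into the interior.} By Gordan's theorem there is $\Lambda\in\operatorname{End}(\mathcal S^2)$ with $\langle U_i,\Lambda A_i\rangle>0$ for $i\in I$ and $\langle B_j,\Lambda W_j\rangle<0$ for $j\in J$. Let $G_t=\operatorname{Id}+t\Lambda$. For $2\times2$ matrices, $\det(A+Y)=\det A+\operatorname{tr}(\operatorname{adj}(A)Y)+\det Y$, and the adjugate of $aa^T$ is $a^\perp(a^\perp)^T$. Since $(G_t^*)^{-1}B_j=B_j-t\Lambda^*B_j+O(t^2)$, we obtain for $i\in I$, $j\in J$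
\[
\det(G_tA_i)=t\langle U_i,\Lambda A_i\rangle+O(t^2),\qquad\det\bigl((G_t^*)^{-1}B_j\bigr)=-t\langle B_j,\Lambda W_j\rangle+O(t^2).
\]
For small $t>0$ both determinants are positive, and so are the traces, so these matrices are positive definite. The factors that were positive definite remain so. Thus $G_tA_i$ and $(G_t^*)^{-1}B_j$ form a positive definite factorization of $M$, and $M\notin\partial\mathcal M_{3,2}$ by Theorem~\ref{thm:char}. This completes the proof of Theorem~\ref{thm:class}.\hfill$\square$

\section{Rigid factorizations with factors of rank $k-1$}\label{sec:rigid}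

Let $k\ge3$ and $r=\binom{k+1}2$. By Lemma~\ref{lem:full}, Theorem~\ref{thm:all} asks for a matrix all of whose psd factorizations of size $k$ avoid rank one factors but are never positive definite. By Lemma~\ref{lem:rankfact}, any two factorizations of such a matrix differ by some $G\in GL(\mathcal S)$. So we look for factors of rank $k-1$ that can be moved only by maps that preserve the cone and with it all ranks. For families $\mathcal A,\mathcal B\subseteq\mathcal S_+$, call $G\in GL(\mathcal S)$ \emph{admissible for $(\mathcal A,\mathcal B)$} if $GA\succeq0$ for all $A\in\mathcal A$ and $(G^*)^{-1}B\succeq0$ for all $B\in\mathcal B$. We first use a certificate to control the admissible maps near the identity, and then a compactness argument to reduce to this case.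

\subsection{Automorphisms of the cone}

Let $\mathcal G=\{G\in GL(\mathcal S):G\mathcal S_+=\mathcal S_+\}$. This is a group, and it contains the congruences $Y\mapsto SYS^T$ with $S$ invertible. We need four properties.
\begin{enumerate}
\item[(G1)] If $G\in\mathcal G$, then $G^*\in\mathcal G$. By (S1), $G^*B\succeq0$ if and only if $\langle B,GY\rangle\ge0$ for all $Y\succeq0$, and this holds if and only if $B\succeq0$.
\item[(G2)] If $G$ is admissible for $(\mathcal A,\mathcal B)$ and $H\in\mathcal G$, then $HG$ is admissible, because $((HG)^*)^{-1}=(H^*)^{-1}(G^*)^{-1}$ and $(H^*)^{-1}\in\mathcal G$.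
\item[(G3)] Elements of $\mathcal G$ preserve the rank of psd matrices. For $A\succeq0$ let $\mathcal F(A)$ be the set of $Y\succeq0$ with $A-\delta Y\succeq0$ for some $\delta>0$; this is the smallest face of $\mathcal S_+$ containing $A$. The definition gives $G\mathcal F(A)=\mathcal F(GA)$ for $G\in\mathcal G$. If $A-\delta Y\succeq0$ and $Ax=0$, then $x^TYx\le0$ and $Yx=0$; conversely, if $\operatorname{range}Y\subseteq\operatorname{range}A$, then $A-\delta Y\succeq0$ for small $\delta$ because $A$ is definite on its range. So $\mathcal F(A)$ is a copy of $\mathcal S^s_+$ with $s=\operatorname{rank}A$, and the dimension $\binom{s+1}2$ of its span determines $s$.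
\item[(G4)] For a real $k\times k$ matrix $R$ let $\Lambda_R(Y)=RY+YR^T$, and let $\mathfrak g=\{\Lambda_R\}$, a subspace of $\operatorname{End}(\mathcal S)$. Then $\exp(\mathfrak g)\subseteq\mathcal G$: the curve $Y(t)=e^{tR}Ye^{tR^T}$ solves $Y'(t)=\Lambda_R(Y(t))$, so $\exp(\Lambda_R)$ is the congruence $Y\mapsto e^RYe^{R^T}$.
\end{enumerate}

The directions in $\mathfrak g$ can never be obstructed. The next lemma identifies them by a first-order condition on rank one matrices. We use a fact from real algebraic geometry \cite[Theorem~4.5.1]{BCR}: \emph{if an irreducible real polynomial takes both positive and negative values, then it divides every polynomial that vanishes on its real zero set.}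

\begin{lemma}\label{lem:tangent}
Let $\Lambda\in\operatorname{End}(\mathcal S)$ satisfy $\langle uu^T,\Lambda(aa^T)\rangle=0$ for all $u,a\in\mathbb R^k$ with $u\cdot a=0$. Then $\Lambda\in\mathfrak g$.
\end{lemma}

\begin{proof}
The polynomial $f(x,y)=y^T\Lambda(xx^T)y$ on $\mathbb R^k\times\mathbb R^k$ vanishes where $x\cdot y=0$. The quadratic form $x\cdot y$ changes sign and has rank $2k\ge3$; it is irreducible, since a product of two linear forms has rank at most $2$. Hence $f=(x\cdot y)f_1$ for a polynomial $f_1$. Now $f$ is homogeneous of degree $2$ in $x$ and of degree $2$ in $y$, and $x\cdot y$ is homogeneous of degree $1$ in each. Splitting $f_1$ into components that are homogeneous in $x$ and in $y$ shows that only the bilinear component is nonzero, so $f_1=2y^TRx$ for a matrix $R$. Then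
\[
y^T\Lambda(xx^T)y=2(y^TRx)(x^Ty)=y^T\bigl(Rxx^T+xx^TR^T\bigr)y\qquad\text{for all }x,y.
\]
A symmetric matrix is determined by its quadratic form, so $\Lambda(xx^T)=\Lambda_R(xx^T)$ for all $x$, and $\Lambda=\Lambda_R$ by (S3).
\end{proof}

\subsection{A certificate by averaging}

In Example~\ref{ex:cert} both sides of \eqref{eq:cert} were averages of the same function over two rotationally symmetric point sets. We now average over the orthogonal group and then replace the integrals by finite sums. The finite sum on the left must contain enough terms to detect every direction outside $\mathfrak g$; the following lemma allows us to prescribe terms.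

\begin{lemma}\label{lem:mean}
Let $\Omega$ be a compact space with a probability measure $\nu$ that is positive on nonempty open sets, let $\kappa\colon\Omega\to\mathcal E$ be a continuous map to a finite-dimensional real vector space, and let $K=\kappa(\Omega)$ and $\Theta=\int\kappa\,d\nu$. For every nonempty finite set $K_0\subseteq K$, the point $\Theta$ is a convex combination with positive coefficients of finitely many points of $K$, among them all points of $K_0$.
\end{lemma}

\begin{proof}
We claim that $\Theta$ lies in the relative interior of $\operatorname{conv}K$. Otherwise, by the separation theorem for convex sets, there is a linear functional $f$ with $f\le f(\Theta)$ on $K$ and $f<f(\Theta)$ at some point of $K$. Then $f(\Theta)-f\circ\kappa$ is continuous, nonnegative, and positive on a nonempty open set, so its integral is positive; but its integral is $f(\Theta)-f(\Theta)=0$. Let $\bar\kappa$ be the average of the points of $K_0$. For small $\delta>0$ the point $\Theta'=\Theta+\delta(\Theta-\bar\kappa)$ lies in $\operatorname{conv}K$, and $\Theta=\frac1{1+\delta}\Theta'+\frac\delta{1+\delta}\bar\kappa$.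
\end{proof}

\begin{lemma}\label{lem:cert}
There are finitely many pairs $(U_i,A_i)$ and $(W_j,B_j)$ of psd matrices with $U_iA_i=0$, $W_jB_j=0$, $\operatorname{rank}A_i=\operatorname{rank}B_j=k-1$, and numbers $\lambda_i,\mu_j>0$ such that \eqref{eq:cert} holds and such that every $\Lambda$ with $\langle U_i,\Lambda A_i\rangle=0$ for all $i$ belongs to $\mathfrak g$.
\end{lemma}

\begin{proof}
We work in $\mathcal E=\operatorname{End}(\mathcal S)^*$. Let $dg$ be the Haar probability measure on $O(k)$; it is invariant under $g\mapsto g\sigma$ for $\sigma\in O(k)$ and positive on nonempty open sets. For $g\in O(k)$ with columns $g_1,\dots,g_k$ put $\Pi_l=g_lg_l^T$, so that $\sum_l\Pi_l=I$. Invariance under permutation matrices $\sigma$ shows that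
\[
\Theta=\int[\Pi_l,\Pi_m]\,dg
\]
is the same for all $l\ne m$. Define
\[
\kappa_A(g,t)=\frac1{k-1+t}\,[\Pi_1,\ I-\Pi_1+t\,\Pi_2]\quad(t\in\{0,1\}),\qquad\kappa_B(g)=\frac1{k-1}\,[I-\Pi_1,\ \Pi_1].
\]
The matrices $I-\Pi_1+t\Pi_2$ are psd of rank $k-1$ with kernel spanned by $g_1$. The term $t\Pi_2$ does not change the rank; its purpose is that the difference between $t=1$ and $t=0$ isolates the rank one matrix $\Pi_2$ needed in Lemma~\ref{lem:tangent}. Since $I-\Pi_1=\sum_{l\ge2}\Pi_l$, bilinearity gives
\[
\int\kappa_A(g,t)\,dg=\frac{(k-1)\Theta+t\Theta}{k-1+t}=\Theta\quad(t=0,1),\qquad\int\kappa_B(g)\,dg=\Theta .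
\]
Let $K_A$ and $K_B$ be the images of $\kappa_A$ and $\kappa_B$. Apply Lemma~\ref{lem:mean} to $\kappa_A$ on $O(k)\times\{0,1\}$, with $t$ uniformly distributed and $K_0$ a finite subset of $K_A$ that spans the same subspace as $K_A$, and apply it to $\kappa_B$ with $K_0$ a single point. Equating the two expressions for $\Theta$ gives \eqref{eq:cert} with positive coefficients, where each $(U_i,A_i)$ has the form $(\Pi_1,I-\Pi_1+t\Pi_2)$ and each $(W_j,B_j)$ has the form $(\Pi_1,I-\Pi_1)$.

Suppose $\langle U_i,\Lambda A_i\rangle=0$ for all $i$. Then all elements of $K_0$, hence all elements of $K_A$, vanish at $\Lambda$. Subtracting the equations for $t=1$ and $t=0$ gives $\langle\Pi_1,\Lambda\Pi_2\rangle=0$ for all $g$. Every pair of orthogonal unit vectors occurs as $(g_1,g_2)$, so the hypothesis of Lemma~\ref{lem:tangent} holds by scaling.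
\end{proof}

\subsection{Local and global rigidity}

A certificate with positive coefficients says that an admissible map cannot move any factor inward to first order. The last property in Lemma~\ref{lem:cert} says that every direction transverse to $\mathfrak g$ does move some factor to first order. Together they exclude all transverse motion.

\begin{lemma}\label{lem:local}
Let $A_i,B_j$ be as in Lemma~\ref{lem:cert}. There is a neighborhood $\mathcal U$ of $\operatorname{Id}$ in $GL(\mathcal S)$ such that every $G\in\mathcal U$ that is admissible for $(\{A_i\},\{B_j\})$ belongs to $\mathcal G$.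
\end{lemma}

\begin{proof}
Choose a subspace $\mathfrak c$ with $\operatorname{End}(\mathcal S)=\mathfrak g\oplus\mathfrak c$, and let $\|\cdot\|$ be the operator norm. First let $G=\operatorname{Id}+\Lambda$ be admissible with $\Lambda\in\mathfrak c$ and $\|\Lambda\|\le\frac12$. Put $x_i=\langle U_i,\Lambda A_i\rangle$ and $y_j=\langle B_j,\Lambda W_j\rangle$. Since $\langle U_i,A_i\rangle=0$, we have $x_i=\langle U_i,GA_i\rangle\ge0$. Write $G^{-1}=\operatorname{Id}-\Lambda+\Lambda^2G^{-1}$, where $\|\Lambda^2G^{-1}\|\le2\|\Lambda\|^2$. Since $\langle B_j,W_j\rangle=0$,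
\[
0\le\langle(G^*)^{-1}B_j,W_j\rangle=\langle B_j,G^{-1}W_j\rangle=-y_j+\langle B_j,\Lambda^2G^{-1}W_j\rangle,
\]
so $y_j\le C_1\|\Lambda\|^2$ with $C_1$ independent of $\Lambda$. By \eqref{eq:cert}, $\sum_i\lambda_ix_i=\sum_j\mu_jy_j\le C_2\|\Lambda\|^2$. All $x_i$ are nonnegative and all $\lambda_i$ are positive, so $0\le x_i\le C_3\|\Lambda\|^2$ for every $i$. The linear map $\Lambda\mapsto(\langle U_i,\Lambda A_i\rangle)_i$ has kernel in $\mathfrak g$, so it is injective on $\mathfrak c$, and $\|\Lambda\|\le C_4\max_i|x_i|$ on $\mathfrak c$. Hence $\|\Lambda\|\le C_3C_4\|\Lambda\|^2$. If $\|\Lambda\|<\delta:=\min\bigl(\frac12,\frac1{C_3C_4}\bigr)$, this forces $\Lambda=0$.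

The map $\mathfrak g\times\mathfrak c\to\operatorname{End}(\mathcal S)$, $(\Gamma,\Lambda)\mapsto\exp(\Gamma)(\operatorname{Id}+\Lambda)$, has derivative $(\Gamma,\Lambda)\mapsto\Gamma+\Lambda$ at the origin, which is an isomorphism. By the inverse function theorem there is a neighborhood $\mathcal U$ of $\operatorname{Id}$ in which every $G$ has the form $\exp(\Gamma)(\operatorname{Id}+\Lambda)$ with $\|\Lambda\|<\delta$. If such a $G$ is admissible, then $\operatorname{Id}+\Lambda=\exp(-\Gamma)G$ is admissible by (G4) and (G2). So $\Lambda=0$ and $G=\exp(\Gamma)\in\mathcal G$.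
\end{proof}

Admissible maps far from $\mathcal G$ may still exist. We remove them by adding more matrices of rank $k-1$: a map that is admissible for all of them preserves the cone, and by compactness finitely many suffice to force the map into the neighborhood $\mathcal U$, up to an element of $\mathcal G$.

\begin{proposition}\label{prop:rigid}
There is a finite set $F$ of psd matrices of rank $k-1$ that spans $\mathcal S$ and such that every $G\in GL(\mathcal S)$ admissible for $(F,F)$ belongs to $\mathcal G$.
\end{proposition}

\begin{proof}
Let $\mathcal R$ be the set of psd matrices of rank $k-1$. It spans $\mathcal S$, because $aa^T=(I-uu^T+aa^T)-(I-uu^T)$ for orthogonal unit vectors $u,a$. Its closure contains every $aa^T$, which is the limit of $aa^T+\delta\Pi$ as $\delta\to0$, where $\Pi$ is the orthogonal projection onto a $(k-2)$-dimensional subspace orthogonal to $a$. Choose finite sets $F_1\subseteq F_2\subseteq\cdots\subseteq\mathcal R$ with $\bigcup_nF_n$ dense in $\mathcal R$, such that $F_1$ spans $\mathcal S$ and contains all $A_i$ and $B_j$ of Lemma~\ref{lem:cert}. Suppose that no $F_n$ has the required property.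 Then there are $G_n\notin\mathcal G$ admissible for $(F_n,F_n)$. By (G2), both properties persist when $G_n$ is multiplied on the left by an element of $\mathcal G$.

The group $\mathcal G$ is not compact, so we normalize first. Let $Y_0=\sum_{A\in F_1}A$. The matrices $G_nA$ with $A\in F_1$ are psd and span $\mathcal S$, so $G_nY_0\succ0$ by (S4). Multiplying $G_n$ by the congruence with $S=(G_nY_0)^{-1/2}$, we may assume $G_nY_0=I$. Then $0\preceq G_nA\preceq I$ for all $A$ in the spanning set $F_1$, so the sequence $(G_n)$ is bounded. For $B\in F_1$ the psd matrix $(G_n^*)^{-1}B$ has trace $\langle B,G_n^{-1}I\rangle=\langle B,Y_0\rangle$, which does not depend on $n$. So the sequence $((G_n^*)^{-1})$ is bounded, and with it $(G_n^{-1})$. Along a subsequence, $G_n\to G$ and $G_n^{-1}\to G'$ with $GG'=\operatorname{Id}$, so $G\in GL(\mathcal S)$.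

Each $A\in\bigcup_nF_n$ lies in $F_n$ for large $n$, so $GA\succeq0$ and $(G^*)^{-1}A\succeq0$. By continuity the same holds on the closure of $\mathcal R$, in particular for all $aa^T$, and by (S3) for all of $\mathcal S_+$. Thus $G\mathcal S_+\subseteq\mathcal S_+$. For $Y,B\succeq0$ we have $\langle G^{-1}Y,B\rangle=\langle Y,(G^*)^{-1}B\rangle\ge0$, so $G^{-1}\mathcal S_+\subseteq\mathcal S_+$ by (S1). Hence $G\in\mathcal G$. The maps $G^{-1}G_n\notin\mathcal G$ tend to $\operatorname{Id}$ and are admissible for $(F_1,F_1)$, which contradicts Lemma~\ref{lem:local} for large $n$.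
\end{proof}

\subsection{Proof of Theorem~\ref{thm:all}}

Let $F$ be as in Proposition~\ref{prop:rigid} and let $p,q\ge|F|$. Since $F$ spans $\mathcal S$, we have $|F|\ge\binom{k+1}2\ge k+1$, so (i) holds. List the elements of $F$, each at least once, as $A_1,\dots,A_p$ and as $B_1,\dots,B_q$. All inner products $\langle A_i,B_j\rangle$ are positive: otherwise (S2) gives $\operatorname{range}B_j\subseteq\ker A_i$, so $k-1\le1$, which is false for $k\ge3$. Divide each $A_i$ by $\langle\sum_jB_j,A_i\rangle$. By Lemma~\ref{lem:shadow} with $V=\mathcal S$, the matrix $M=(\langle A_i,B_j\rangle)$ satisfies (ii)--(iv) with $r=\binom{k+1}2$.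

\emph{In every psd factorization $M_{ij}=\langle A'_i,B'_j\rangle$ of size $k$, all factors have rank $k-1$.} Since $\operatorname{rank}M=\dim\mathcal S$, Lemma~\ref{lem:rankfact} gives $G\in GL(\mathcal S)$ with $GA_i=A'_i$ and $\langle B'_j,G\,\cdot\rangle=\langle B_j,\cdot\rangle$, that is, $B'_j=(G^*)^{-1}B_j$. Every element of $F$ is one of the $B_j$ and a positive multiple of one of the $A_i$, so $G$ is admissible for $(F,F)$ and $G\in\mathcal G$. By (G1) and (G3), $\operatorname{rank}A'_i=\operatorname{rank}B'_j=k-1$.

In particular $M$ has no positive definite factorization of size $k$, so $M\in\partial\mathcal M_{r,k}$ by Theorem~\ref{thm:char}. Let $(L,\pi)$ be any size-$k$ representation of a shadow $C$ with $P\subseteq C\subseteq Q$. The factors attached to it by Lemma~\ref{lem:full} have rank $k-1\ge2$, so none has rank one. By parts (1) and (2) of that lemma, no $v_i$ lies in the rank one locus and no hyperplane $\{h_j=0\}$ meets $C$ in the rank $k-1$ locus.\hfill$\square$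

\medskip
The hypothesis $k\ge3$ enters this last argument twice: it makes the entries of $M$ positive, and it makes rank $k-1$ different from rank one.

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{CR}
Cohen and Rothblum, \emph{Nonnegative ranks, decompositions, and factorizations of nonnegative matrices}, Linear Algebra Appl. (1993).

\bibitem{KRR}
Kaie Kubjas, Elina Robeva and Richard Z. Robinson, \emph{Positive semidefinite rank and nested spectrahedra}, arXiv:1512.08766 (2015).

\bibitem{Milnor}
Milnor, \emph{On the Betti numbers of real varieties}, Proc. Amer. Math. Soc. (1964).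

\end{thebibliography}
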